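\title{Deleting an edge can raise the generating degree of a cut ideal}

\begin{abstract}
For a graph $G$ let $\mu(I_G)$ be the largest degree of a minimal generator of the cut ideal $I_G$. We show that deleting an edge from a connected graph can increase $\mu$, and can do so by an arbitrarily large factor. The basic examples come from chains of copies of $K_6$ glued along edges. For these chains $\mu$ is bounded independently of the length $\ell$, but after $\ell+1$ edges are deleted it is at least $2^{\ell+1}$. In particular, $\mu$ is unbounded on graphs of treewidth at most $5$. Deleting a bridge never increases $\mu$.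
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G=(V,E)$ be a finite simple graph and let $\mathbb{K}$ be a field. Take one variable $q_{A|B}$ for each unordered partition $A|B$ of $V$ into two sets, one of which may be empty, and two variables $s_{ij},t_{ij}$ for each edge $\{i,j\}$, which we also write $ij$. Let $\mathrm{Cut}(A|B)\subseteq E$ be the set of edges with one end in $A$ and the other in $B$, and define the ring homomorphism
\[
\phi_G:\mathbb{K}[q]\to\mathbb{K}[s,t],\qquad
\phi_G(q_{A|B})=\prod_{ij\in \mathrm{Cut}(A|B)}s_{ij}\cdot\prod_{ij\in E\setminus\mathrm{Cut}(A|B)}t_{ij}.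
\]
If $G$ has at least one edge, the kernel $I_G=\ker\phi_G$ is the \emph{cut ideal} of $G$. It is a toric ideal, that is, the kernel of a monomial map, and it is homogeneous because all the monomials $\phi_G(q_{A|B})$ have the same positive degree $|E|$. For a nonzero homogeneous toric ideal $I$, let $\mu(I)$ be the maximal degree of a binomial in a minimal generating set of $I$.

The number $\mu(I_G)$ has a combinatorial meaning. A monomial in the $q$'s is a multiset of partitions, and its image under $\phi_G$ records the number of partitions and, for each edge, how many of them cut it. As recalled in Section~\ref{sec:moves}, $\mu(I_G)$ is the least $k$ such that any two multisets with the same record are joined by steps that keep the record fixed and replace at most $k$ partitions at a time. We decide the following statement, which comes from the paper of Sturmfels and Sullivant \cite{SS}.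

\begin{quote}
\emph{Let $G=(V,E)$ be connected with $I_G\neq0$, and let $H=G-e=(V,E\setminus\{e\})$ for an edge $e\in E$. Then $\mu(I_H)\le\mu(I_G)$.}
\end{quote}

The assumptions make both sides meaningful. A single edge has zero cut ideal, so $G$ has at least two edges and $H$ has at least one. Since $\phi_H$ is $\phi_G$ followed by the substitution $s_e=t_e=1$, we have $0\ne I_G\subseteq I_H$. The graph $H$ need not be connected. The case $I_G=0$ has to be excluded: the triangle has zero cut ideal, while the path on three vertices does not (Example~\ref{ex:path} and Section~\ref{sec:types}).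

There are good reasons to expect the inequality. Contracting an edge does not increase $\mu$ (Remark~\ref{rem:contract}), and deletion is the other edge operation that produces minors. Deleting a bridge does not increase $\mu$ either (Theorem~\ref{thm:more}(c)). Deleting an edge of $K_4$ lowers $\mu$ from at least $4$ to $2$ (Example~\ref{ex:K4}). Finally, every step allowed for $G$ is allowed for $H$, since $H$ keeps a shorter record. But a shorter record also means that more multisets have to be joined, and this second effect can win.

Throughout, $\kappa=\max(2,\mu(I_{K_6}))$. This is a finite number by Hilbert's basis theorem, and its value will not be needed.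

\begin{theorem}\label{thm:chain}
For every $\ell\ge1$ there are connected graphs
\[
G_\ell=G^{(0)}\supset G^{(1)}\supset\dots\supset G^{(\ell+1)}=H_\ell ,
\]
each obtained from the previous one by deleting one edge, all with nonzero cut ideal, such that $\mu(I_{G_\ell})\le\kappa$ and $\mu(I_{H_\ell})\ge2^{\ell+1}$. The graph $G_\ell$ is a chain of $\ell$ copies of $K_6$ glued along edges.
\end{theorem}

\begin{corollary}\label{cor:false}
The statement above is false: there are a connected graph $G$ with $I_G\ne0$ and an edge $e$ such that $\mu(I_{G-e})>\mu(I_G)$.
\end{corollary}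

\begin{proof}
Choose $\ell$ with $2^{\ell+1}>\kappa$. Then $\mu(I_{G^{(\ell+1)}})>\mu(I_{G^{(0)}})$, so $\mu(I_{G^{(i+1)}})>\mu(I_{G^{(i)}})$ for some $i$. Take $G=G^{(i)}$ and $G-e=G^{(i+1)}$.
\end{proof}

The argument does not say which of the $\ell+1$ deletions raises $\mu$. It does show how badly the inequality can fail, and where it cannot fail.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] For every $k\ge\kappa$ there are a connected graph $G$ with $I_G\neq0$ and an edge $e$ with $\mu(I_G)\le k<\mu(I_{G-e})$. Thus the class $\{G:\mu(I_G)\le k\}$ is not closed under edge deletion, even within the graphs of treewidth at most $5$. Moreover, $\mu$ is unbounded on graphs of treewidth at most $5$, in particular on graphs without a $K_7$ minor.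
\item[(b)] For every real number $C$ there are a connected graph $G$ with $I_G\ne0$ and an edge $e$ with $\mu(I_{G-e})\ge C\,\mu(I_G)$.
\item[(c)] If $e$ is a bridge of a connected graph $G$ with $I_G\neq0$, then $\mu(I_{G-e})\le\mu(I_G)$.
\end{enumerate}
\end{theorem}

The upper bound in Theorem~\ref{thm:chain} holds because gluing two graphs along a common edge does not raise $\mu$ beyond the values of the pieces and $2$ (Section~\ref{sec:glue}). The lower bound comes from a deleted edge. The number of partitions separating its ends is no longer part of the record, but it can still be observed, and if its possible values leave a gap of size $g$, then steps of size $g$ are needed (Section~\ref{sec:moves}). In $K_6$ minus two edges $xy$ and $xo$ we find a situation in which the count for $xo$ moves twice as fast as the count for $xy$ (Sections~\ref{sec:types} and~\ref{sec:K6}). Such pieces can be coupled like gears, and each further piece doubles the gap (Section~\ref{sec:chain}). Pieces with an arbitrary ratio in place of $2$ give part (b) of Theorem~\ref{thm:more} (Section~\ref{sec:ratio}).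

\section{Rows, levels and moves}\label{sec:moves}

We identify a partition $A|B$ of $V$ with a function $f:V\to\{\pm1\}$ up to a global sign, where $A$ and $B$ are the two fibers of $f$, and we call it a \emph{row}: a multiset of partitions is pictured as a table of signs with one column for each vertex. A row \emph{cuts} a pair $\{i,j\}$ if $f(i)\ne f(j)$. A monomial of degree $d$ in $\mathbb{K}[q]$ is $q^M$ for a multiset $M$ of $d=|M|$ rows, and we write the union of multisets as a sum. For any two vertices $i,j$, adjacent or not, the \emph{level} $\mathrm{lev}_{ij}(M)$ is the number of rows of $M$ that cut $\{i,j\}$. Then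
\[
\phi_G(q^M)=\prod_{ij\in E}s_{ij}^{\,\mathrm{lev}_{ij}(M)}\,t_{ij}^{\,d-\mathrm{lev}_{ij}(M)} .
\]
All graphs below have at least one edge. So $\phi_G(q^M)=\phi_G(q^{M'})$ if and only if $|M|=|M'|$ and $M,M'$ have the same level on every edge of $G$. The classes of this relation are the \emph{fibers} of $G$, and the common size of the multisets in a fiber is its \emph{degree}. A \emph{$k$-move} of $G$ replaces $P+R$ by $P+R'$, where $R,R'$ lie in one fiber of $G$ and $|R|=|R'|\le k$. A move stays inside a fiber, and it can be reversed. A fiber is \emph{$k$-connected} if any two of its elements are joined by a sequence of $k$-moves.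

We use two general facts. First, the toric ideal $I_G$ is spanned as a vector space by the binomials $q^M-q^{M'}$ with $M,M'$ in a common fiber \cite[Lemma~4.1]{St}. Second, $\mu(I)$ is the least $k$ such that $I$ is generated by its homogeneous elements of degree at most $k$. Indeed, let $S$ be a minimal generating set of homogeneous binomials. If $I$ is generated in degrees at most $k$, then the elements of $S$ of degree at most $k$ already generate $I$, so by minimality $S$ has no other elements; conversely, $I$ is generated in degrees up to the largest degree in $S$.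

The following criterion is standard (Diaconis--Sturmfels). It turns everything that follows into combinatorics.

\begin{lemma}\label{lem:criterion}
Let $k\ge1$. Then $I_G$ is generated in degrees at most $k$ if and only if every fiber of $G$ is $k$-connected.
\end{lemma}

\begin{proof}
Suppose that every fiber is $k$-connected, and let $M,M'$ lie in one fiber. Along a sequence of $k$-moves $P_j+R_j\to P_j+R'_j$ from $M$ to $M'$ the sum telescopes: $q^M-q^{M'}=\sum_jq^{P_j}(q^{R_j}-q^{R'_j})$. The binomials $q^{R_j}-q^{R'_j}$ lie in $I_G$ and have degree at most $k$.

Conversely, suppose that $I_G$ is generated in degrees at most $k$. Each graded piece of $I_G$ is spanned by binomials, so $I_G$ is generated by binomials $q^R-q^{R'}\in I_G$ of degree at most $k$. For $M,M'$ in one fiber we can therefore write $q^M-q^{M'}=\sum_jc_j\,q^{P_j}(q^{R_j}-q^{R'_j})$ with $c_j\in\mathbb{K}$. Let $\lambda$ be the linear functional on $\mathbb{K}[q]$ that is $1$ on the monomials reachable from $M$ by $k$-moves and $0$ on all other monomials. The multisets $P_j+R_j$ and $P_j+R'_j$ differ by one $k$-move, so they are both reachable or both not, and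 $\lambda$ vanishes on the right side. Hence $\lambda(q^{M'})=\lambda(q^M)=1$, and $M'$ is reachable.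
\end{proof}

So if $I_G\ne0$, then $\mu(I_G)$ is the least $k\ge1$ for which all fibers of $G$ are $k$-connected, and $I_G=0$ exactly when all fibers are single elements. To treat both cases at once, let $\gamma(G)$ be the least $k\ge2$ for which all fibers of $G$ are $k$-connected. Thus $\gamma(G)=\max(2,\mu(I_G))$ if $I_G\ne0$, and $\gamma(G)=2$ if $I_G=0$; in particular $\gamma(K_6)=\kappa$. In a connected graph a row is determined by the set of edges that it cuts, so $1$-moves change nothing and $\mu(I_G)\ge2$ whenever $I_G\neq0$.

\begin{remark}[Contraction]\label{rem:contract}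
Let $G/e$ be the simple graph obtained by identifying the ends of $e$ and merging parallel edges, and suppose that it has an edge. The rows of $G/e$ are the rows of $G$ that do not cut $e$, and on multisets of such rows every edge of $G$ other than $e$ has the same level as its image. Hence the fibers of $G/e$ are the fibers of $G$ on which $\mathrm{lev}_e=0$, with the same moves, and $\mu(I_{G/e})\le\mu(I_G)$ whenever $I_{G/e}\ne0$.
\end{remark}

Deletion behaves differently. A fiber of $G-e$ is a union of fibers of $G$, one for each value that $\mathrm{lev}_e$ takes on it. Moves of $G$ connect each of these pieces, and the question is what it costs to pass from one value of $\mathrm{lev}_e$ to another. For a bridge it costs nothing.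

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
Let $H=G-e$ and let $U$ be the vertex set of one of the two components of $H$. Changing the signs of one row on $U$ changes whether this row cuts $e$, and it changes nothing on the edges of $H$. So it is a $1$-move of $H$. Let $M,M'$ lie in one fiber of $H$. By such $1$-moves we reach from them multisets $\hat M,\hat M'$ in which no row cuts $e$. These have the same degree, the same levels on $E(H)$, and level $0$ on $e$, so they lie in one fiber of $G$. They are joined by $\mu(I_G)$-moves of $G$, which are also moves of $H$. Since $\mu(I_G)\ge1$, all fibers of $H$ are $\mu(I_G)$-connected.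
\end{proof}

In the opposite direction, the values of a level on a fiber may be far apart. This is our only tool for lower bounds.

\begin{lemma}[Gap lemma]\label{lem:gap}
Let $F$ be a fiber of $G$, let $i,j$ be vertices, and let $L$ and $g\ge1$ be integers. Suppose that $\mathrm{lev}_{ij}$ takes on $F$ a value at most $L$, a value at least $L+g$, and no value strictly between $L$ and $L+g$. Then $I_G\ne0$ and $\mu(I_G)\ge g$.
\end{lemma}

\begin{proof}
The fiber $F$ has two different elements, so $I_G\neq0$. A $k$-move $P+R\to P+R'$ changes $\mathrm{lev}_{ij}$ by $\mathrm{lev}_{ij}(R')-\mathrm{lev}_{ij}(R)\in[-k,k]$. A sequence of moves in $F$ from a value at most $L$ to a value at least $L+g$ contains a move that changes the level by at least $g$. So $F$ is not $k$-connected for $k<g$.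
\end{proof}

\begin{example}\label{ex:path}
Let $G$ be the path with edges $ab$ and $bc$, and let $F$ be the fiber of degree $2$ with both levels equal to $1$. Either one row cuts both edges and the other cuts none, or each row cuts one edge. So $F$ consists of $\{b|ac,\ abc|\emptyset\}$ and $\{a|bc,\ c|ab\}$. On these, $\mathrm{lev}_{ac}$ is $0$ and $2$: the gap is $2$.
\end{example}

To disprove the statement we need graphs with large gaps that lie, as spanning subgraphs, inside graphs whose $\mu$ is under control. The next section provides the control.

\section{Gluing along two vertices}\label{sec:glue}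

Let $V=V_1\cup V_2$ with $V_1\cap V_2=\{a,b\}$. For a multiset $M$ of rows on $V$ let $M|_{V_i}$ be the multiset of the restrictions of its rows to $V_i$.

\begin{lemma}\label{lem:rows}
Restriction is a bijection from the rows on $V$ to the pairs $(c_1,c_2)$, where $c_i$ is a row on $V_i$ and $c_1,c_2$ either both cut $\{a,b\}$ or both do not. Consequently, if $M_i$ is a multiset of rows on $V_i$ with $|M_1|=|M_2|$ and $\mathrm{lev}_{ab}(M_1)=\mathrm{lev}_{ab}(M_2)$, then there is a multiset $M$ of rows on $V$ with $M|_{V_1}=M_1$ and $M|_{V_2}=M_2$.
\end{lemma}

\begin{proof}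
Represent every row by the function with value $+1$ at $a$. Two such functions on $V_1$ and $V_2$ are the restrictions of a function on $V$, which is then unique, exactly when they agree at $b$, that is, when both cut $\{a,b\}$ or both do not. For the second claim, match the rows of $M_1$ that cut $\{a,b\}$ with those of $M_2$, match the remaining rows with each other, and glue the matched pairs.
\end{proof}

\begin{lemma}\label{lem:glue}
Let $G=G_1\cup G_2$ with $V(G_1)\cap V(G_2)=\{a,b\}$ and $ab\in E(G_1)\cap E(G_2)$. Then $\gamma(G)\le\max(\gamma(G_1),\gamma(G_2))$.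
\end{lemma}

\begin{proof}
Put $V_i=V(G_i)$ and $m=\max(\gamma(G_1),\gamma(G_2))\ge2$, and write rows of $G$ as pairs $(c_1,c_2)$. Since $E(G)=E(G_1)\cup E(G_2)$, two multisets lie in one fiber of $G$ if and only if their restrictions to $V_i$ lie in one fiber of $G_i$ for $i=1,2$. Let $M,M'$ lie in one fiber of $G$.

\emph{Moves of $G_1$ lift to $G$.} Let $R_1\to R_1'$ be an $m$-move of $G_1$ applied to $M|_{V_1}$, and choose a sub-multiset $R$ of $M$ with $R|_{V_1}=R_1$. Because $ab$ is an edge of $G_1$, we have $\mathrm{lev}_{ab}(R_1')=\mathrm{lev}_{ab}(R_1)=\mathrm{lev}_{ab}(R|_{V_2})$. Lemma~\ref{lem:rows} gives $R'$ with $R'|_{V_1}=R'_1$ and $R'|_{V_2}=R|_{V_2}$. Then $R\to R'$ is an $m$-move of $G$ that performs the given move on first components and leaves the multiset of second components unchanged.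

\emph{Matching the restrictions.} The multisets $M|_{V_1}$ and $M'|_{V_1}$ are joined by $m$-moves of $G_1$. Lifting these one at a time, we reach from $M$ a multiset with restrictions $M'|_{V_1}$ and $M|_{V_2}$. The same argument with the indices $1$ and $2$ exchanged, which uses $ab\in E(G_2)$, leads from there to a multiset $M''$ with $M''|_{V_i}=M'|_{V_i}$ for $i=1,2$.

\emph{Rematching the components.} The rows of $M''$ that cut $\{a,b\}$ can be listed as $(c^1,d^1),\dots,(c^p,d^p)$, and those of $M'$ as $(c^1,d^{\tau(1)}),\dots,(c^p,d^{\tau(p)})$ for a permutation $\tau$; the same holds for the rows that do not cut $\{a,b\}$. Exchanging the second components of two rows of the same kind changes neither restriction, so it is a $2$-move of $G$. Every permutation is a product of transpositions, so $M''$ and $M'$ are joined by $2$-moves.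
\end{proof}

The hypothesis that $ab$ is an edge of both graphs was used only for lifting: it guarantees that a move on one side does not disturb the level of $\{a,b\}$, which is the one quantity that the two sides share. If $ab$ is not an edge, this level may vary, but it must vary in the same way on both sides. Our construction exploits exactly this coupling.

\section{Types, profiles and the quartic of $K_4$}\label{sec:types}

All level computations in this paper are instances of one formula. Suppose that a representative $f$ has been fixed for every row, and that the rows of a multiset $M$ are divided into $N$ classes, called \emph{types} $1,\dots,N$, of $K$ rows each. The \emph{profile} of a vertex $w$ in $M$ is the vector $p(w)\in\{0,\dots,K\}^N$, where $p_i(w)$ is the number of rows of type $i$ with $f(w)=-1$. A vertex $z$ is \emph{rigid with pattern} $\sigma\in\{\pm1\}^N$ if $f(z)=\sigma_i$ in all rows of type $i$, for each $i$. A vertex is rigid exactly when its profile lies in $\{0,K\}^N$, and then the profile determines the pattern. If $z$ is rigid with pattern $\sigma$ and $n_-(\sigma)$ is the number of negative entries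 of $\sigma$, then for every vertex $w\neq z$
\begin{equation}\label{eq:level}
\mathrm{lev}_{zw}(M)=K\,n_-(\sigma)+\langle\sigma,p(w)\rangle ,
\end{equation}
because a type with $\sigma_i=+1$ contributes $p_i(w)$ and a type with $\sigma_i=-1$ contributes $K-p_i(w)$. Let $\mathbf{1}=(1,\dots,1)$. Formula~\eqref{eq:level} shows that \emph{adding $\mathbf{1}$ to the profile of $w$ changes $\mathrm{lev}_{zw}$ by the sum of the entries of the pattern of $z$}.

The simplest source of types is a triangle. Let $a,b,c$ be three vertices. A global sign change reverses the sign of $f(a)f(b)f(c)$, so every row has a unique representative with $f(a)f(b)f(c)=1$, and $(f(a),f(b),f(c))$ is one of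
\[
1:(+,+,+),\qquad 2:(+,-,-),\qquad 3:(-,+,-),\qquad 4:(-,-,+).
\]
These are the four types. If $M$ has $n_i$ rows of type $i$, then
\begin{equation}\label{eq:triangle}
\mathrm{lev}_{ab}=n_2+n_3,\qquad \mathrm{lev}_{bc}=n_3+n_4,\qquad \mathrm{lev}_{ac}=n_2+n_4,\qquad |M|=n_1+n_2+n_3+n_4 .
\end{equation}
The first three equations determine $n_2,n_3,n_4$ (for instance $2n_2=\mathrm{lev}_{ab}+\mathrm{lev}_{ac}-\mathrm{lev}_{bc}$), and the last one then determines $n_1$. For $G=K_3$ a row is the same as its type, so all fibers are single elements and $I_{K_3}=0$.

\begin{lemma}\label{lem:triangle}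
Let $G$ contain the triangle $abc$, let $K\ge1$, and let $F$ be a fiber of $G$ of degree $4K$ on which $ab$, $bc$, $ac$ have level $2K$. Then every element of $F$ has exactly $K$ rows of each type. If $w$ is adjacent to $a$, $b$ and $c$, then the profiles of $w$ in any two elements of $F$ differ by an integer multiple of $\mathbf{1}$.
\end{lemma}

\begin{proof}
The system \eqref{eq:triangle} has the solution $n_1=\dots=n_4=K$, and it has only one solution. The vertices $a,b,c$ are rigid with patterns
\[
\sigma(a)=(+,+,-,-),\qquad\sigma(b)=(+,-,+,-),\qquad\sigma(c)=(+,-,-,+),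
\]
and \eqref{eq:level} gives $\mathrm{lev}_{zw}=2K+\langle\sigma(z),p(w)\rangle$ for $z\in\{a,b,c\}$. These three levels are constant on $F$, so the difference of two profiles of $w$ is an integer vector orthogonal to $\sigma(a),\sigma(b),\sigma(c)$. The vectors $\mathbf{1},\sigma(a),\sigma(b),\sigma(c)$ are pairwise orthogonal, hence a basis of $\mathbb{R}^4$, and the difference is an integer multiple of $\mathbf{1}$.
\end{proof}

\begin{example}\label{ex:K4}
Let $G=K_4$ on $a,b,c,w$, and let $F$ be the fiber of degree $4$ with all six levels equal to $2$. Here $K=1$, and $\langle\sigma(z),p(w)\rangle=0$ for $z=a,b,c$. So $p(w)\in\{0,1\}^4$ is $0$ or $\mathbf{1}$, and $F$ has exactly two elements,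
\[
M_+=\{abcw|\emptyset,\ aw|bc,\ bw|ac,\ cw|ab\},\qquad M_-=\{w|abc,\ a|bcw,\ b|acw,\ c|abw\}.
\]
They have no row in common, while a $3$-move keeps at least one of the four rows. Hence $\mu(I_{K_4})\ge4$. On the other hand, $K_4-e$ consists of two triangles glued along an edge, so $\gamma(K_4-e)=2$ by Lemma~\ref{lem:glue}. Its cut ideal contains $I_{K_4}\ne0$ and the graph is connected, so $\mu(I_{K_4-e})=2$. This also shows why Lemma~\ref{lem:glue} is stated for $\gamma$: both triangles have zero ideal, but their union needs $2$-moves.
\end{example}

The quartic $q^{M_+}-q^{M_-}$ is the shift of a profile by $\mathbf{1}$ in its smallest form. It also settles the nondegeneracy assumption for all graphs that we shall meet.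

\begin{lemma}\label{lem:nonzero}
If $G$ has at least four vertices and at least one edge, then $I_G\ne0$.
\end{lemma}

\begin{proof}
Choose four vertices $a,b,c,w$ and extend the rows of $M_+$ and $M_-$ to $V$ by putting every other vertex on the same side as $w$. In both extended multisets, a pair of vertices outside $\{a,b,c\}$ has level $0$, and every other pair has level $2$. So two different multisets lie in one fiber of $G$.
\end{proof}

\section{Two levels moving at different speeds in $K_6$}\label{sec:K6}

We want a fiber along which a single integer $t$ varies, together with two nonadjacent pairs $xy$ and $xo$ whose levels depend on $t$ at different rates. By Lemma~\ref{lem:triangle}, a vertex $x$ joined to a triangle $abc$ has a profile with one degree of freedom, the shift by $t\mathbf{1}$. A rigid vertex $o$ with pattern $(+,+,+,+)$ sees this shift at rate $4$, and a rigid vertex $y$ with pattern $(+,+,+,-)$ sees it at rate $2$. Two points need care.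

First, $o$ and $y$ must be rigid in \emph{every} element of the fiber, and this must be forced by edges that avoid $x$. Join both to $a,b,c$. The profile $(0,0,0,K)$ of $y$ touches both ends of the range $[0,K]$ and cannot be shifted. The profile $0$ of $o$ can be shifted, as in Example~\ref{ex:K4}; the edge $oy$ will prevent this.

Second, we want to use the level of $xo$ in one copy as the level of $xy$ in the next copy, so both levels should start from the same value. If $p(x)=(0,0,0,h)+t\mathbf{1}$, then \eqref{eq:level} gives $\mathrm{lev}_{xo}=h+4t$ and $\mathrm{lev}_{xy}=K-h+2t$. These agree at $t=0$ exactly when $h=K/2$.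

The graph so described is $\Delta=K_6-\{xy,xo\}$, where $K_6$ has the vertices $x,y,o,a,b,c$. For even $K\ge2$ and an integer $t$ with $0\le t\le K/2$, let $M_t$ be the multiset with $K$ rows of each type given by the following table.
\[
\begin{array}{c|ccc|cc|c}
\text{type}&a&b&c&o&y&\text{number of rows with } f(x)=-1\\ \hline
1&+&+&+&+&+&t\\
2&+&-&-&+&+&t\\
3&-&+&-&+&+&t\\
4&-&-&+&+&-&K/2+t
\end{array}
\]

\begin{lemma}\label{lem:K6}
Let $K\ge2$ be even. The set $F_K=\{M_0,M_1,\dots,M_{K/2}\}$ is a fiber of $\Delta$, of degree $4K$, and
\[
\mathrm{lev}_{xy}(M_t)=K/2+2t,\qquad \mathrm{lev}_{xo}(M_t)=K/2+4t .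
\]
\end{lemma}

\begin{proof}
The two levels were computed above, with $h=K/2$. Let $F$ be the fiber of $\Delta$ that contains $M_0$. Each $M_t$ lies in $F$: it has the same restriction to $\{y,o,a,b,c\}$ as $M_0$, and the only edges of $\Delta$ at $x$ are $xa,xb,xc$, whose levels do not depend on $t$ because the entries of each of $\sigma(a),\sigma(b),\sigma(c)$ sum to $0$.

Conversely, let $M\in F$. By \eqref{eq:triangle} the edges of the triangle have level $2K$ in $M_0$, and each of $y,o,x$ is adjacent to $a,b,c$ in $\Delta$. By Lemma~\ref{lem:triangle}, $M$ has $K$ rows of each type, and the profiles of $y,o,x$ in $M$ are integer shifts of their profiles in $M_0$.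

For $y$ we have $p(y)=(0,0,0,K)+s\mathbf{1}$ with all entries in $[0,K]$, which forces $s\ge0$ and $s\le0$. So $y$ is rigid with pattern $(+,+,+,-)$.

For $o$ we have $p(o)=s\mathbf{1}$, and \eqref{eq:level} with $z=y$ gives $\mathrm{lev}_{oy}(M)=K+2s$. Since $oy$ is an edge of $\Delta$, this equals $\mathrm{lev}_{oy}(M_0)=K$. So $s=0$, and $o$ is rigid with pattern $\mathbf{1}$.

For $x$ we have $p(x)=(t,t,t,K/2+t)$ with $t\in\mathbb{Z}$, and the entries lie in $[0,K]$ exactly when $0\le t\le K/2$. All vertices other than $x$ are rigid with the patterns of the table, so $M=M_t$.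
\end{proof}

In one copy of $\Delta$ the values of $\mathrm{lev}_{xo}$ have gaps of size $4$, no more than we already saw in $K_4$. The gain appears when two copies are coupled.

\begin{example}\label{ex:two}
Take two copies of $K_6$, with vertices $x^j,y^j,o^j,a^j,b^j,c^j$ for $j=1,2$. Identify $x^1$ and $x^2$ to a vertex $x$, identify $o^1$ and $y^2$ to a vertex $u_1$, and put $u_0=y^1$, $u_2=o^2$. The resulting graph $G_2$ has ten vertices, and $\gamma(G_2)\le\kappa$ by Lemma~\ref{lem:glue}, since the copies share exactly the edge $xu_1$. Delete $xu_0,xu_1,xu_2$ to obtain $H_2$. Take $K=4$, so that each copy of $\Delta$ has the fiber $F_4$ of degree $16$ with three elements: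
\[
\begin{array}{c|ccc}
t&0&1&2\\ \hline
\mathrm{lev}_{xy}&2&4&6\\
\mathrm{lev}_{xo}&2&6&10
\end{array}
\]
Let $F$ be the set of multisets of $16$ rows whose restrictions to the two copies are $M_{t_1}$ and $M_{t_2}$ for some $t_1,t_2\in\{0,1,2\}$. This condition prescribes the level of every edge of $H_2$ and nothing else. The level of $xu_1$ is read in the first copy from the last line of the table and in the second copy from the middle line, so it lies in $\{2,6,10\}\cap\{2,4,6\}=\{2,6\}$. Hence $(t_1,t_2)$ is $(0,0)$ or $(1,2)$, and both cases occur by Lemma~\ref{lem:rows}. The value $t_2=1$ has become impossible, and $\mathrm{lev}_{xu_2}$ takes on the fiber $F$ only the values $2$ and $10$. The gap lemma gives $\mu(I_{H_2})\ge8$.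
\end{example}

\section{Chains of multipliers}\label{sec:chain}

Example~\ref{ex:two} used only the pairs of levels that occur on the fibers $F_K$. We isolate this property, with a general ratio $r$ in place of $2$.

\begin{definition}\label{def:mult}
Let $r\ge2$ be an integer. An \emph{$r$-multiplier} is a graph $\Gamma$ with three distinct vertices $x,y,o$ and $xy,xo\in E(\Gamma)$ such that $\Delta=\Gamma-\{xy,xo\}$ is connected and the following holds. For every even $K\ge2$ there is a fiber $F_K$ of $\Delta$, of degree $2rK$, such that with $L=(r-1)K/2$
\[
\{(\mathrm{lev}_{xy}(M),\mathrm{lev}_{xo}(M)):M\in F_K\}=\{(L+2t,\ L+2rt):t\in\mathbb{Z},\ 0\le t\le K/2\}.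
\]
The number $t$ belonging to $M\in F_K$ is its \emph{parameter}.
\end{definition}

By Lemma~\ref{lem:K6}, $K_6$ is a $2$-multiplier: here $L=K/2$, and $\Delta$ is connected because $a$ is adjacent to all other vertices.

Let $\Gamma$ be an $r$-multiplier and $\ell\ge1$. Take copies $\Gamma^1,\dots,\Gamma^\ell$ of $\Gamma$, with distinguished vertices $x^j,y^j,o^j$. Identify all $x^j$ to one vertex $x$, and identify $o^j$ with $y^{j+1}$ for $1\le j<\ell$. Put $u_0=y^1$ and $u_j=o^j$ for $1\le j\le\ell$, so that $y^j=u_{j-1}$ and $o^j=u_j$. Let $G_\ell$ be the union of the copies, and let $H_\ell=G_\ell-\{xu_0,xu_1,\dots,xu_\ell\}$; see Figure~\ref{fig:chain}.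

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!15] (0,0) -- (150:3.4) -- (110:3.4) -- cycle;
\fill[gray!30] (0,0) -- (110:3.4) -- (70:3.4) -- cycle;
\fill[gray!15] (0,0) -- (70:3.4) -- (30:3.4) -- cycle;
\draw (150:3.4) -- (110:3.4) -- (70:3.4) -- (30:3.4);
\draw[dashed,thick] (0,0) -- (150:3.4) (0,0) -- (110:3.4) (0,0) -- (70:3.4) (0,0) -- (30:3.4);
\fill (0,0) circle (2pt) node[below] {$x$};
\fill (150:3.4) circle (2pt) node[left] {$u_0$};
\fill (110:3.4) circle (2pt) node[above] {$u_1$};
\fill (70:3.4) circle (2pt) node[above] {$u_2$};
\fill (30:3.4) circle (2pt) node[right] {$u_3$};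
\fill (130:1.8) circle (1.5pt) (139:2.6) circle (1.5pt) (121:2.6) circle (1.5pt);
\fill (90:1.8) circle (1.5pt) (99:2.6) circle (1.5pt) (81:2.6) circle (1.5pt);
\fill (50:1.8) circle (1.5pt) (59:2.6) circle (1.5pt) (41:2.6) circle (1.5pt);
\node at (130:3.6) {$\Gamma^1$};
\node at (90:3.6) {$\Gamma^2$};
\node at (50:3.6) {$\Gamma^3$};
\end{tikzpicture}
\caption{The chain $G_3$ of three copies of $K_6$. In each shaded region the three corners and the three inner vertices are pairwise adjacent; only the edges between corners are drawn. Deleting the four dashed edges $xu_0,\dots,xu_3$ gives $H_3$.}\label{fig:chain}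
\end{figure}

\begin{proposition}\label{prop:chain}
Let $\Gamma$ be an $r$-multiplier and $\ell\ge1$. Then $\gamma(G_\ell)\le\gamma(\Gamma)$, the graph $H_\ell$ is connected, and $\mu(I_{H_\ell})\ge2r^\ell$.
\end{proposition}

\begin{proof}
Let $V_j=V(\Gamma^j)$ and let $\Delta^j=\Gamma^j-\{xu_{j-1},xu_j\}$ be the copy of $\Delta$ in $\Gamma^j$. For $1\le j<\ell$,
\begin{equation}\label{eq:intersect}
(V_1\cup\dots\cup V_j)\cap V_{j+1}=\{x,u_j\},
\end{equation}
and $xu_j$ is an edge of both $\Gamma^j$ and $\Gamma^{j+1}$. Lemma~\ref{lem:glue} and induction on $j$ give $\gamma(G_\ell)\le\gamma(\Gamma)$. The graph $H_\ell$ is the union of the connected graphs $\Delta^j$, which all contain $x$, so it is connected.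

For the lower bound, the parameter will be multiplied by $r$ from each copy to the next. To allow the first parameter to be $1$ we need room for the value $r^{\ell-1}$ in the last copy, and we choose the smallest $K$ that provides it: $K=2r^{\ell-1}$. Let $d=2rK$, let $F^j$ be the copy of $F_K$ for $\Delta^j$, and let $F$ be the set of multisets $M$ of $d$ rows on $V(H_\ell)$ with $M|_{V_j}\in F^j$ for all $j$. The condition $M|_{V_j}\in F^j$ prescribes the levels of the edges of $\Delta^j$. Two different graphs $\Delta^j$ have no common edge, and together they contain all edges of $H_\ell$. So $F$ is a fiber of $H_\ell$ as soon as it is nonempty.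

\emph{Only two values of $\mathrm{lev}_{xu_\ell}$ are possible on $F$.} Let $M\in F$ and let $t_j\in[0,K/2]$ be the parameter of $M|_{V_j}$, so that
\[
\mathrm{lev}_{xu_{j-1}}(M)=L+2t_j,\qquad\mathrm{lev}_{xu_j}(M)=L+2rt_j\qquad(1\le j\le\ell).
\]
For $1\le j<\ell$ the level of $xu_j$ appears twice, and $L+2rt_j=L+2t_{j+1}$ gives $t_{j+1}=rt_j$. Hence $r^{\ell-1}t_1=t_\ell\le K/2=r^{\ell-1}$, so $t_1\in\{0,1\}$ and
\[
\mathrm{lev}_{xu_\ell}(M)=L+2r^\ell t_1\in\{L,\ L+2r^\ell\}.
\]

\emph{Both values occur.} Let $\varepsilon\in\{0,1\}$, and choose $M^j\in F^j$ with parameter $t_j=\varepsilon r^{j-1}$, which lies in $[0,K/2]$. We construct, for $j=1,\dots,\ell$, a multiset $N^j$ of $d$ rows on $V_1\cup\dots\cup V_j$ with $N^j|_{V_i}=M^i$ for $i\le j$. Start with $N^1=M^1$. Given $N^j$ with $j<\ell$, we have $\mathrm{lev}_{xu_j}(N^j)=L+2rt_j=L+2t_{j+1}=\mathrm{lev}_{xu_j}(M^{j+1})$, so by \eqref{eq:intersect} and Lemma~\ref{lem:rows} the multisets $N^j$ and $M^{j+1}$ glue to a multiset $N^{j+1}$. Then $N^\ell\in F$ has $t_1=\varepsilon$.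

Lemma~\ref{lem:gap}, applied to $F$ and the pair $\{x,u_\ell\}$, gives $\mu(I_{H_\ell})\ge2r^\ell$.
\end{proof}

Each part of Definition~\ref{def:mult} has one use. The edges $xy,xo$ of $\Gamma$ give the upper bound for $G_\ell$; connectedness of $\Delta$ gives connectedness of $H_\ell$; the common degree $2rK$ and the common starting value $L$ make consecutive copies fit; and $K$ must be allowed to grow with $\ell$. The proposition also shows that Lemma~\ref{lem:glue} fails for gluing along two nonadjacent vertices: otherwise induction would bound $\gamma(H_\ell)$ by $\gamma(\Delta)$ for all $\ell$.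

\begin{proof}[Proof of Theorem~\ref{thm:chain}]
Apply Proposition~\ref{prop:chain} to the $2$-multiplier $K_6$, and let $G^{(i)}=G_\ell-\{xu_j:0\le j<i\}$ for $0\le i\le\ell+1$. Every $G^{(i)}$ contains the connected spanning subgraph $H_\ell$, so it is connected, and it has at least six vertices, so $I_{G^{(i)}}\neq0$ by Lemma~\ref{lem:nonzero}. Finally, $\mu(I_{G_\ell})\le\gamma(G_\ell)\le\gamma(K_6)=\kappa$ and $\mu(I_{H_\ell})\ge2\cdot2^\ell$.
\end{proof}

Recall that a \emph{tree decomposition} of a graph is a tree $T$ with a set of vertices of the graph, called a bag, attached to each node of $T$, such that every vertex and every edge is contained in some bag and, for each vertex, the nodes whose bags contain it form a subtree of $T$. The \emph{treewidth} is the minimum, over all tree decompositions, of the largest bag size minus one. Treewidth does not increase when one passes to a minor, in particular to a subgraph, and $K_n$ has treewidth $n-1$.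

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
Let $k\ge\kappa$ and choose $\ell$ with $2^{\ell+1}>k$. In the sequence of Theorem~\ref{thm:chain} the first graph has $\mu\le k$ and the last has $\mu>k$. Let $i$ be the largest index with $\mu(I_{G^{(i)}})\le k$; then $G=G^{(i)}$ and $G-e=G^{(i+1)}$ are as required.

The sets $V_1,\dots,V_\ell$, each of size $6$, placed along a path, form a tree decomposition of $G_\ell$: the vertex $x$ lies in all bags, $u_j$ lies in $V_j$ and $V_{j+1}$ for $1\le j<\ell$, and every other vertex lies in one bag. So $G_\ell$ and all its subgraphs have treewidth at most $5$, and none of them has $K_7$, of treewidth $6$, as a minor. Since $\mu(I_{H_\ell})\ge2^{\ell+1}$, the invariant $\mu$ is unbounded on this class.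
\end{proof}

\section{Multipliers of every ratio}\label{sec:ratio}

For a chain of $r$-multipliers, a growth of order $r^\ell$ is spread over $\ell+1$ deletions, so the argument guarantees a single deletion with a factor close to $r$. For Theorem~\ref{thm:more}(b) we therefore need multipliers with large $r$. By \eqref{eq:level}, the recipe is to use $N=2r$ types, a vertex $o$ with pattern $\mathbf{1}$, whose entries sum to $2r$, and a vertex $y$ whose pattern has $r+1$ positive and $r-1$ negative entries, with sum $2$. In $K_6$ the vertices $a,b,c$ did two jobs: they defined the types, and their patterns spanned the hyperplane $\mathbf{1}^\perp$, which left $p(x)$ one degree of freedom. We now separate these jobs. Vertices $v_1,\dots,v_N$ mark the types, and vertices $z_\sigma$ with patterns of sum zero constrain $x$. The pattern of $v_i$ will have sum $N-2\neq0$, so $x$ is not joined to the $v_i$: such an edge would fix the parameter.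

\begin{lemma}\label{lem:allr}
For every integer $r\ge2$ there is an $r$-multiplier $\Gamma_r$.
\end{lemma}

\begin{proof}
Let $N=2r$ and let $\mathcal{B}$ be the set of $\sigma\in\{\pm1\}^N$ with $\sum_i\sigma_i=0$. It spans $\mathbf{1}^\perp\subset\mathbb{R}^N$: for $i\neq j$ choose $\sigma\in\mathcal{B}$ with $\sigma_i=+1$, $\sigma_j=-1$; exchanging these two entries gives an element of $\mathcal{B}$ that differs from $\sigma$ by $2(e_i-e_j)$, and the vectors $e_i-e_j$ span $\mathbf{1}^\perp$. Let $\eta\in\{\pm1\}^N$ have $\eta_i=+1$ for $i\le r+1$ and $\eta_i=-1$ for the remaining $r-1\ge1$ indices.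

The graph $\Gamma_r$ has vertices $x,o,y,v_1,\dots,v_N$ and $z_\sigma$ for $\sigma\in\mathcal{B}$. Let $W$ be the set of all vertices except $x$. The edges are all pairs inside $W$, all pairs $xz_\sigma$, and $xo$, $xy$. The graph $\Delta=\Gamma_r-\{xy,xo\}$ is connected, since $W$ is a clique and $x$ is adjacent to the $z_\sigma$.

Represent each row by the function $f$ with $f(o)=+1$, and say that a row has \emph{type} $i$ if $v_i$ is the only vertex among $v_1,\dots,v_N$ with negative sign. Let $K\ge2$ be even and $L=(r-1)K/2$. Let $h\in\mathbb{Z}^N$ have $h_i=0$ for $i\le r+1$ and $h_i=K/2$ for $i>r+1$. For an integer $t$ with $0\le t\le K/2$ let $M_t$ be the multiset with $K$ rows of each type $1,\dots,N$ in which $z_\sigma$ is rigid with pattern $\sigma$, the vertex $y$ is rigid with pattern $\eta$, and $p(x)=h+t\mathbf{1}$. Its degree is $NK=2rK$. In any multiset with $K$ rows of each type, $o$ is rigid with pattern $\mathbf{1}$ and $v_i$ is rigid with pattern $\mathbf{1}-2e_i$. Since $\langle\mathbf{1},h\rangle=L$, $\langle\eta,h\rangle=-L$ and $n_-(\eta)K=2L$, formula~\eqref{eq:level} gives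
\[
\mathrm{lev}_{xo}(M_t)=L+2rt,\qquad\mathrm{lev}_{xy}(M_t)=2L-L+\big((r+1)-(r-1)\big)t=L+2t .
\]
It remains to show that the fiber $F_K$ of $\Delta$ containing $M_0$ is $\{M_0,\dots,M_{K/2}\}$. Each $M_t$ lies in $F_K$, because it has the same restriction to $W$ as $M_0$ and $\mathrm{lev}_{xz_\sigma}(M_t)=rK+\langle\sigma,h\rangle$ does not depend on $t$. Now let $M\in F_K$.

\emph{The types.} Let $A_i$ be the collection of rows of $M$ with $f(v_i)=-1$. Then $|A_i|=\mathrm{lev}_{ov_i}(M)$, and for $i\ne k$ a row cuts $\{v_i,v_k\}$ when it lies in exactly one of $A_i,A_k$, so $\mathrm{lev}_{v_iv_k}(M)=|A_i|+|A_k|-2|A_i\cap A_k|$. In $M_0$ these levels are $K$ and $2K$, and they belong to edges of $\Delta$. Hence $|A_i|=K$ and $|A_i\cap A_k|=\frac12(K+K-2K)=0$. The $N$ disjoint collections $A_i$ of size $K$ exhaust the $NK$ rows of $M$. So $M$ has exactly $K$ rows of each type and no other rows.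

\emph{The vertices $y$ and $z_\sigma$.} Let $w$ be one of them. By \eqref{eq:level},
\[
\mathrm{lev}_{ow}(M)=\sum_kp_k(w),\qquad\mathrm{lev}_{v_iw}(M)=K+\sum_kp_k(w)-2p_i(w).
\]
Both $ow$ and $v_iw$ are edges of $\Delta$, so $2p_i(w)=K+\mathrm{lev}_{ow}-\mathrm{lev}_{v_iw}$ has the same value in $M$ as in $M_0$. Thus $p(w)$ lies in $\{0,K\}^N$, and $w$ is rigid in $M$ with the same pattern as in $M_0$.

\emph{The vertex $x$.} For every $\sigma\in\mathcal{B}$ the level $\mathrm{lev}_{xz_\sigma}(M)=rK+\langle\sigma,p(x)\rangle$ equals $rK+\langle\sigma,h\rangle$. So the integer vector $p(x)-h$ is orthogonal to $\mathcal{B}$, hence to $\mathbf{1}^\perp$, and $p(x)=h+t\mathbf{1}$ with $t\in\mathbb{Z}$. The vector $h$ has an entry $0$ and, because $r-1\ge1$, an entry $K/2$. Therefore $0\le p_i(x)\le K$ for all $i$ means $0\le t\le K/2$, and $M=M_t$.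
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
Choose an integer $r\ge2$ with $r>C$, and let $G_\ell,H_\ell$ be the graphs of Proposition~\ref{prop:chain} for $\Gamma=\Gamma_r$. Put $G^{(i)}=G_\ell-\{xu_j:0\le j<i\}$ for $0\le i\le\ell+1$. Each $G^{(i)}$ contains the connected spanning subgraph $H_\ell$ and has more than four vertices, so it is connected and has nonzero cut ideal by Lemma~\ref{lem:nonzero}. The ratios of consecutive values of $\mu$ satisfy
\[
\prod_{i=0}^{\ell}\frac{\mu(I_{G^{(i+1)}})}{\mu(I_{G^{(i)}})}=\frac{\mu(I_{H_\ell})}{\mu(I_{G_\ell})}\ge\frac{2r^\ell}{\gamma(\Gamma_r)} .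
\]
The largest of the $\ell+1$ factors is therefore at least
\[
\left(\frac{2r^\ell}{\gamma(\Gamma_r)}\right)^{1/(\ell+1)}=r\left(\frac{2}{r\,\gamma(\Gamma_r)}\right)^{1/(\ell+1)} .
\]
Since $\gamma(\Gamma_r)$ does not depend on $\ell$, this tends to $r>C$ as $\ell\to\infty$. For large $\ell$ some deletion $G^{(i)}\supset G^{(i+1)}$ multiplies $\mu$ by at least $C$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{St}
Sturmfels, \emph{Gr\"obner Bases and Convex Polytopes}.

\bibitem{SS}
Bernd Sturmfels and Seth Sullivant, \emph{Toric geometry of cuts and splits}, arXiv:math/0606683 (2006).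

\end{thebibliography}
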